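\title{Topological representation zeta functions of unipotent groups near $s=\infty$}

\begin{abstract}
The topological representation zeta function of a non-abelian unipotent group $\mathbf G$ over a number field is a rational function $\zeta_{\mathbf G,\mathrm{top}}(s)$ with value $1$ at $s=\infty$. Rossmann asked whether $\zeta_{\mathbf G,\mathrm{top}}(s)-1$ always has degree $-1$. We show that the answer is no: over every number field there is an $18$-dimensional group of class $2$ with $\zeta_{\mathbf G,\mathrm{top}}(s)=1-3/((3s-1)(7s-3))$. The example is explained by a formula valid in every nilpotency class: the coefficient of $s^{-1}$ is the integral of $2/\mathrm{rank}$, with respect to the Euler characteristic, over the projective space of commutator forms of the Lie algebra. This coefficient is positive if the derived algebra has dimension at most $2$, and it can vanish in each larger dimension. We also show that every finite jet at infinity with rational coefficients and constant term $1$ is realized by a group of class $2$.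
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Representations up to twist}

Two representations $\varrho_1,\varrho_2\colon G\to\mathrm{GL}_n(\mathbf C)$ of a group $G$ are \emph{twist-equivalent} if $\varrho_1$ is equivalent to $\eta\otimes\varrho_2$ for some one-dimensional representation $\eta\colon G\to\mathbf C^\times$. For a topological group, $\varrho_1$, $\varrho_2$ and $\eta$ are required to be continuous. Let $\tilde r_n(G)$ be the number of twist-equivalence classes, or \emph{twist-isoclasses}, of irreducible $n$-dimensional representations of $G$. For finitely generated nilpotent groups and their pro-$p$ completions these numbers are polynomially bounded in $n$, and one sets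
\[
\zeta_G(s)=\sum_{n\ge1}\tilde r_n(G)\,n^{-s}.
\]
A group with infinite abelianization has infinitely many one-dimensional representations, and twisting collects them into a single class. Thus $\tilde r_1(G)=1$, an abelian group has $\zeta_G=1$, and $\zeta_G-1$ measures how far $G$ is from being abelian.

Let $k$ be a number field with ring of integers $\mathfrak o$, and let $\mathbf G$ be a unipotent algebraic $k$-group with Lie algebra $\mathfrak g$, nilpotent of class $c$. Fix an $\mathfrak o$-form $\mathfrak g_{\mathfrak o}$ of $\mathfrak g$, that is, an $\mathfrak o$-Lie lattice with $\mathfrak g_{\mathfrak o}\otimes_{\mathfrak o}k=\mathfrak g$. Throughout, $v$ is a non-archimedean place of $k$, ``almost all $v$'' means all but finitely many, and $K$ is a finite extension of $k_v$ with valuation ring $O$, uniformizer $\pi$, valuation $\operatorname{ord}$ normalized by $\operatorname{ord}\pi=1$, and residue field $\mathbf F_q$ of characteristic $p$. For $p>c$ the Hausdorff series $x*y=x+y+\frac12[x,y]+\cdots$ is a finite sum on $L=\mathfrak g_{\mathfrak o}\otimes_{\mathfrak o}O$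 whose coefficients have denominators prime to $p$, and it makes $L$ a finitely generated nilpotent pro-$p$ group $\mathbf G(O)=\exp(L)$.

\subsection{The topological zeta function}

Varieties are separated and need not be irreducible. A \emph{uniform formula} for $\mathbf G$ is a finite family of $k$-varieties $V_i$ and rational functions $F_i\in\mathbf Q(X,T)$ with the following two properties.
\begin{itemize}
\item[(U1)] For almost all $v$ and all finite extensions $K/k_v$,
\[
\zeta_{\mathbf G(O)}(s)=\sum_i\#\bar V_i(\mathbf F_q)\,F_i(q,q^{-s}),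
\]
where the bar denotes reduction modulo $v$ of fixed $\mathfrak o$-models.
\item[(U2)] If $q$ is treated as an indeterminate and $q^{-s}=\sum_{j\ge0}\binom{-s}{j}(q-1)^j$, then each $F_i(q,q^{-s})$ has an expansion $\sum_{j\ge0}a_{ij}(s)(q-1)^j$ with $a_{ij}(s)\in\mathbf Q(s)$. We call $a_{i0}(s)$ the \emph{constant term} of $F_i$.
\end{itemize}
It is known that a uniform formula exists and that the \emph{topological representation zeta function}
\[
\zeta_{\mathbf G,\mathrm{top}}(s)=\sum_i\chi(V_i(\mathbf C))\,a_{i0}(s)\in\mathbf Q(s)
\]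
does not depend on the form $\mathfrak g_{\mathfrak o}$, the uniform formula, or the embedding $k\subset\mathbf C$ used to form the topological Euler characteristic $\chi$. One should think of it as the limit $q\to1$ of the local zeta functions, in which the number of points of a variety becomes its Euler characteristic: the count $1+q+\dots+q^{d-1}$ for $\mathbf P^{d-1}$ becomes $d$, and the count $q-1$ for $\mathbf P^1\setminus\{0,\infty\}$ becomes $0$. For abelian $\mathbf G$ all these zeta functions equal $1$.

For a nonzero rational function put $\deg(g/h)=\deg g-\deg h$. It is known that $\zeta_{\mathbf G,\mathrm{top}}(s)$ has degree $0$ and value $1$ at $s=\infty$. Hence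
\[
\omega(\mathbf G)=s\bigl(\zeta_{\mathbf G,\mathrm{top}}(s)-1\bigr)\big|_{s=\infty}\in\mathbf Q
\]
is well defined; it is the coefficient of $s^{-1}$ in the expansion at infinity. The function $\zeta_{\mathbf G,\mathrm{top}}(s)-1$ has degree $-1$ if and only if $\omega(\mathbf G)\ne0$, the zero function counting as not having degree $-1$. The following question was posed as open by Rossmann \cite{Rossmann}.

\medskip
\noindent\textbf{Question.} \emph{Does $\zeta_{\mathbf G,\mathrm{top}}(s)-1$ always have degree $-1$? That is, is $\omega(\mathbf G)\ne0$ for every non-abelian unipotent group $\mathbf G$ over every number field $k$?}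
\medskip

The first examples suggest the stronger statement $\omega>0$. The Heisenberg group has $\zeta_{\mathbf G(O)}(s)=(1-q^{-s})/(1-q^{1-s})$, so $\zeta_{\mathbf G,\mathrm{top}}(s)=s/(s-1)$ and $\omega=1$. It belongs to a family in which $\omega$ takes every positive rational value (Example~\ref{ex:constant}), and $\omega$ is additive on direct products (Lemma~\ref{lem:product}). Moreover, each local function $\zeta_{\mathbf G(O)}(s)-1$ is a nonzero Dirichlet series with nonnegative coefficients. Positivity need not survive the limit $q\to1$, however: point counts are nonnegative, Euler characteristics are not.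

\subsection{Results}

For integers $e\ge3$ and $a\ge0$ let $\mathfrak g_{e,a}$ be the Lie algebra over $k$ with basis
\[
x_1,\dots,x_e,\quad y_1,\dots,y_e,\quad t_{l1},t_{l2},t_{l3}\ (1\le l\le a),\quad z_1,z_2,z_3,
\]
whose nonzero brackets of basis elements, up to antisymmetry, are
\begin{gather*}
[x_i,y_i]=z_1-iz_3,\qquad [x_i,y_{i+1}]=z_2\qquad(1\le i\le e,\ y_{e+1}=y_1),\\
[t_{l1},t_{l2}]=z_1,\qquad[t_{l1},t_{l3}]=z_2,\qquad[t_{l2},t_{l3}]=z_3 .
\end{gather*}
The $z_j$ are central, so the Jacobi identity holds and the class is $2$. The dimension is $2e+3a+3$. Let $\mathbf G_{e,a}$ be the corresponding unipotent $k$-group.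

\begin{theorem}\label{thm:family}
Put $R=e+a$. Then
\[
\zeta_{\mathbf G_{e,a},\mathrm{top}}(s)=\frac{s\,\bigl(R(R-1)s-2R-e(e-3)\bigr)}{((R-1)s-2)(Rs-3)},\qquad
\omega(\mathbf G_{e,a})=\frac{3(R-1)-e(e-3)}{R(R-1)} .
\]
In particular, the $18$-dimensional group $\mathbf G_{6,1}$ has
\[
\zeta_{\mathbf G_{6,1},\mathrm{top}}(s)=1-\frac{3}{(3s-1)(7s-3)},
\]
so $\omega(\mathbf G_{6,1})=0$ and $\zeta_{\mathbf G_{6,1},\mathrm{top}}(s)-1$ has degree $-2$. The question has a negative answer over every number field $k$.
\end{theorem}

The example is explained by a formula for $\omega$ in arbitrary class. Let $\mathfrak g'=[\mathfrak g,\mathfrak g]$. A point $x$ of the projective space $\mathbf P(\mathfrak g'^*)$ of lines in the dual space $\mathfrak g'^*$ defines, up to a scalar, the alternating form $B_x(a,b)=x([a,b])$ on $\mathfrak g$. Its rank is even; half of it is the \emph{half-rank}.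

\begin{theorem}\label{thm:omega}
Let $\mathbf G$ be non-abelian, $d=\dim\mathfrak g'$, and let $W_r\subset\mathbf P(\mathfrak g'^*)\cong\mathbf P^{d-1}_k$ be the locally closed locus where $\operatorname{rk}B_x=2r$. Then $W_0=\emptyset$ and
\[
\omega(\mathbf G)=\sum_{r\ge1}\frac{\chi(W_r(\mathbf C))}{r}=\int_{\mathbf P(\mathfrak g'^*)}\frac{2}{\operatorname{rk}B_x}\,d\chi(x).
\]
\end{theorem}

The integral is by definition the sum of the values of the integrand, each weighted with the Euler characteristic of its level set. The integrand is positive and the total mass is $\chi(\mathbf P^{d-1}(\mathbf C))=d$, but $\chi$ is a signed measure. A stratum of low rank carries a large weight, and if its Euler characteristic is negative it can cancel the rest. On $\mathbf P^0$ and $\mathbf P^1$ there is no room for this.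

\begin{corollary}\label{cor:small}
If $\mathbf G$ is non-abelian and $\dim\mathfrak g'\le2$, then $\omega(\mathbf G)>0$. This is sharp: for every $d\ge3$ and every $k$ there is a group $\mathbf G$ with $\dim\mathfrak g'=d$ and $\omega(\mathbf G)=0$.
\end{corollary}

Finally, the expansion at infinity satisfies no constraint to any finite order.

\begin{theorem}\label{thm:jets}
Let $\mathbf H$ be any unipotent $k$-group, possibly trivial, let $N\ge1$ and $\gamma_1,\dots,\gamma_N\in\mathbf Q$. There is a unipotent $k$-group $\mathbf G$ of class exactly $2$ with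
\[
\zeta_{\mathbf H\times\mathbf G,\mathrm{top}}(s)=1+\gamma_1s^{-1}+\dots+\gamma_Ns^{-N}+O(s^{-N-1})\qquad(s\to\infty).
\]
Hence $\omega$ takes every rational value; for every $N\ge1$ the degree of $\zeta_{\mathbf G,\mathrm{top}}(s)-1$ is exactly $-N$ for a suitable group $\mathbf G$ of class $2$; and groups with $\omega=0$ exist in every nilpotency class $c\ge2$.
\end{theorem}

We do not decide whether $\zeta_{\mathbf G,\mathrm{top}}=1$ is possible for non-abelian $\mathbf G$.

The computations behind Theorems~\ref{thm:family} and~\ref{thm:jets} need only the elementary character theory of groups of class $2$ (Sections~\ref{sec:class2}--\ref{sec:jets}). Theorem~\ref{thm:omega} is proved in Section~\ref{sec:omega} by the orbit method and resolution of singularities. Its mechanism is already visible in Example~\ref{ex:HH}.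

\section{Geometric series and products}\label{sec:rules}

We use that the Euler characteristic of complex varieties equals the Euler characteristic with compact supports, is additive, $\chi(V)=\chi(Z)+\chi(V\setminus Z)$ for $Z\subset V$ closed, and is multiplicative on products and on finite unramified coverings.

The functions satisfying (U2) form a ring, and the constant term is a ring homomorphism to $\mathbf Q(s)$ that sends $q^{\pm1}$ and $q^{-s}$ to $1$. All constant terms in this paper come from the following one.

\begin{lemma}\label{lem:series}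
Let $\alpha,\beta\in\mathbf Z$, not both zero. Then $(q-1)\,q^{\beta-\alpha s}/(1-q^{\beta-\alpha s})$ satisfies \textup{(U2)} and has constant term $1/(\alpha s-\beta)$.
\end{lemma}

\begin{proof}
We have $q^{\beta-\alpha s}=1+(\beta-\alpha s)(q-1)+O((q-1)^2)$, so $(1-q^{\beta-\alpha s})/(q-1)$ is a power series in $q-1$ whose constant term $\alpha s-\beta$ is invertible in $\mathbf Q(s)$.
\end{proof}

So each geometric series $\sum_{m\ge1}q^{(\beta-\alpha s)m}$ in a local formula absorbs one factor $q-1$. If $\alpha\neq0$ it contributes a factor of degree $-1$ in $s$, and a term with more factors $q-1$ than geometric series contributes $0$.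

\begin{lemma}\label{lem:product}
For unipotent $k$-groups $\mathbf G_1,\mathbf G_2$ we have $\zeta_{\mathbf G_1\times\mathbf G_2,\mathrm{top}}=\zeta_{\mathbf G_1,\mathrm{top}}\,\zeta_{\mathbf G_2,\mathrm{top}}$ and $\omega(\mathbf G_1\times\mathbf G_2)=\omega(\mathbf G_1)+\omega(\mathbf G_2)$.
\end{lemma}

\begin{proof}
A continuous representation of a profinite group has finite image. So an irreducible one of $G_1\times G_2$ factors through a product of finite quotients and is an external tensor product $\varrho_1\boxtimes\varrho_2$ of irreducible representations, which it determines; it is one-dimensional if and only if both factors are. Hence twist-isoclasses of $G_1\times G_2$ are pairs of twist-isoclasses, dimensions multiply, and $\zeta_{G_1\times G_2}=\zeta_{G_1}\zeta_{G_2}$. Take the direct sum of $\mathfrak o$-forms. If $(V_i,F_i)$ and $(V'_j,F'_j)$ are uniform formulas for the factors, then $(V_i\times V'_j,F_iF'_j)$ is one for the product, and Euler characteristics and constant terms are multiplicative. Comparing coefficients of $s^{-1}$ gives the statement on $\omega$.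
\end{proof}

\section{Groups of class two}\label{sec:class2}

Let $L=\mathfrak g_{\mathfrak o}\otimes O$ and $L'=[L,L]$, the additive span of all brackets. It is an $O$-submodule because $\lambda[x,y]=[\lambda x,y]$, and it is free of rank $d=\dim\mathfrak g'$. For an abelian profinite group $A$ write $\widehat A=\mathrm{Hom}_{\mathrm{cts}}(A,\mathbf C^\times)$; by Pontryagin duality every continuous character of a closed subgroup of $A$ extends to $A$. For $\psi\in\widehat{L'}$ let
\[
\mathrm{Rad}(\psi)=\{x\in L:\psi([x,y])=1\text{ for all }y\in L\}.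
\]

\subsection{One twist-isoclass for each character of $L'$}

Let the class be $2$ and $p$ odd. Then $G=\mathbf G(O)$ is $L$ with $x*y=x+y+\frac12[x,y]$. Since $x*y$ and $y*x$ differ by the central element $[x,y]$, the group commutator of $x$ and $y$ is $[x,y]$, and $G'=L'$ is central.

\begin{lemma}\label{lem:class2}
In class $2$, for $p$ odd, $\ \zeta_G(s)=\sum_{\psi\in\widehat{L'}}|L:\mathrm{Rad}(\psi)|^{-s/2}$.
\end{lemma}

\begin{proof}
By Schur's lemma an irreducible $\varrho$ restricts on the central subgroup $G'$ to a multiple of a character $\psi$; we say that $\varrho$ lies over $\psi$. One-dimensional representations are trivial on $G'$, so $\psi$ is a twist invariant. We fix $\psi$ and show that the irreducible representations over $\psi$ form one twist-isoclass, of dimension $|G:Z|^{1/2}$ with $Z=\mathrm{Rad}(\psi)$.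

The character $\psi$ has finite order $p^n$, so $Z\supseteq p^nL+L'$ is an open subgroup, and $Z/\ker\psi$ is the center of $G/\ker\psi$. Hence $Z$ acts in each $\varrho$ over $\psi$ by a character $\theta$ extending $\psi$. If $g\notin Z$, choose $h$ with $\psi([h,g])\ne1$. From $hgh^{-1}=[h,g]*g$ we get $\operatorname{tr}\varrho(g)=\psi([h,g])\operatorname{tr}\varrho(g)$, so $\operatorname{tr}\varrho(g)=0$. Thus $\operatorname{tr}\varrho$ vanishes off $Z$ and equals $(\dim\varrho)\,\theta$ on $Z$. An irreducible character has norm $1$, so $(\dim\varrho)^2=|G:Z|$, and $\varrho$ is determined by $\theta$.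

Extensions $\theta$ of $\psi$ to $Z$ exist, because $Z/\ker\psi$ is abelian, and each occurs: $\theta$ is invariant under conjugation by $G$, so $Z$ acts by $\theta$ on any constituent of $\mathrm{Ind}_Z^G\theta$. Two extensions differ by a character of $Z/G'$, which extends to a character $\eta$ of $G/G'$. Twisting by $\eta$ carries one representation to the other.
\end{proof}

\subsection{Commutator matrices}\label{sub:matrices}

What follows holds in any class. Fix a continuous character $\Psi$ of $K$ that is trivial on $O$ but not on $\pi^{-1}O$. An $O$-submodule of $K$ not contained in $O$ contains $\pi^{-1}O$, so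
\begin{equation}\label{eq:Psi}
\text{an $O$-submodule of $K$ lies in $\ker\Psi$ if and only if it lies in $O$.}
\end{equation}
Thus $\lambda\mapsto\Psi(\lambda\,\cdot)$ embeds $\pi^{-m}O/O$ into $\widehat{O/\pi^m}$, both groups have order $q^m$, and so $K/O\cong\widehat O$. After a choice of basis of $L'$, the map $w\mapsto\Psi\circ w$ identifies $\mathrm{Hom}_O(L',K/O)\cong(K/O)^d$ with $\widehat{L'}$. By \eqref{eq:Psi}, applied to the $O$-module $w([x,L])$, the radical of $\Psi\circ w$ is $\mathrm{Rad}(w)=\{x\in L: w([x,y])=0\text{ in }K/O\text{ for all }y\in L\}$.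

A vector $u\in O^d$ is \emph{primitive} if its reduction $\bar u\in\mathbf F_q^d$ is nonzero. A nonzero $w\in(K/O)^d$ is $w=\pi^{-m}u$ with a unique \emph{level} $m\ge1$ and a primitive $u$, unique modulo $\pi^m$. For an $O$-basis $b_1,\dots,b_n$ of $L$ let $B(u)$ be the alternating matrix $\bigl(u([b_i,b_j])\bigr)$; its entries are linear forms in $u$. Then $\mathrm{Rad}(w)=\{x\in O^n:xB(u)\in\pi^mO^n\}$.

An alternating $n\times n$ matrix over $O$ is congruent under $\mathrm{GL}_n(O)$ to
\[
\pi^{\delta_1}J\oplus\dots\oplus\pi^{\delta_{\lfloor n/2\rfloor}}J\ \ (\oplus\ 0\text{ if $n$ is odd}),\qquad J=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad 0\le\delta_1\le\delta_2\le\dots\le\infty,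
\]
with $\pi^\infty=0$: split off the plane spanned by two basis vectors whose entry has minimal order, and repeat. We call the $\delta_i$ the \emph{exponents}. The number of zero exponents is the half-rank of the matrix modulo $\pi$. A block $\pi^\delta J$ contributes $q^{2\max(m-\delta,0)}$ to the index of the radical, so with the exponents $\delta_i(u)$ of $B(u)$,
\begin{equation}\label{eq:index}
|L:\mathrm{Rad}(\pi^{-m}u)|^{1/2}=q^{\sum_i\max(m-\delta_i(u),0)} .
\end{equation}
In class $2$, Lemma~\ref{lem:class2} now reads
\begin{equation}\label{eq:class2}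
\zeta_{\mathbf G(O)}(s)=1+\sum_{m\ge1}\ \sum_{u\ \mathrm{primitive}\bmod\pi^m}q^{-s\sum_i\max(m-\delta_i(u),0)} .
\end{equation}

\begin{example}[Constant rank]\label{ex:constant}
For $d,R\ge1$ let $\mathbf C_{d,R}$ have Lie algebra with basis $x_l,y_{lj},z_j$ $(1\le l\le R,\ 1\le j\le d)$ and nonzero brackets $[x_l,y_{lj}]=z_j$. The class is $2$, the derived algebra has dimension $d$, and $\mathbf C_{1,1}$ is the Heisenberg group. The form $B(u)$ pairs $x_l$ with $y_{lj}$ by $u_j$. An element of $\mathrm{GL}_d(O)$ takes the primitive vector $u$ to $(1,0,\dots,0)$, so the $l$-th block is congruent to $J\oplus0$. There are $R$ exponents $0$, and the others are $\infty$. The number of primitive $u$ modulo $\pi^m$ is $(q-1)\,\#\mathbf P^{d-1}(\mathbf F_q)\,q^{d(m-1)}$, so for odd $p$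
\[
\zeta_{\mathbf C_{d,R}(O)}(s)=1+\#\mathbf P^{d-1}(\mathbf F_q)\,q^{-d}\,\frac{(q-1)q^{d-Rs}}{1-q^{d-Rs}}=\frac{1-q^{-Rs}}{1-q^{d-Rs}} .
\]
By Lemma~\ref{lem:series},
\[
\zeta_{\mathbf C_{d,R},\mathrm{top}}(s)=1+\frac d{Rs-d}=\Bigl(1-\frac{d/R}{s}\Bigr)^{-1},\qquad\omega(\mathbf C_{d,R})=\frac dR .
\]
\end{example}

\begin{example}[A drop in rank]\label{ex:HH}
Let $\mathbf G=\mathbf C_{1,1}\times\mathbf C_{1,1}$. We ignore the product structure and use \eqref{eq:class2}. Here $d=2$ and $B(u)=u_1J\oplus u_2J\oplus0$. The half-rank is $2$ on $U=\mathbf P^1\setminus\{0,\infty\}$ and $1$ on $V=\{0,\infty\}$. Fix $m$ and sort the primitive $u$ modulo $\pi^m$ by their reduction.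

If $[\bar u]\in U$, there are $(q-1)\#\bar U(\mathbf F_q)$ choices of $\bar u$, each with $q^{2(m-1)}$ lifts, and the dimension is $q^{2m}$. If $[\bar u]\in V$, there are $(q-1)\#\bar V(\mathbf F_q)$ choices. Say $\bar u_1\ne0=\bar u_2$. Then $u_1$ has $q^{m-1}$ lifts. Either $u_2\equiv0$, with dimension $q^m$, or $u_2$ has order $j\in[1,m-1]$, with $(q-1)q^{m-1-j}$ choices and dimension $q^{2m-j}$. Put $m=j+l$ in the last case and sum:
\[
\zeta_{\mathbf G(O)}=1+\#\bar U(\mathbf F_q)\frac{(q-1)q^{-2s}}{1-q^{2-2s}}
+\#\bar V(\mathbf F_q)\Bigl[\frac{(q-1)q^{-s}}{1-q^{1-s}}+\frac{(q-1)^2}{q^2}\frac{q^{1-s}}{1-q^{1-s}}\frac{q^{2-2s}}{1-q^{2-2s}}\Bigr].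
\]
With $\chi(U)=0$ and $\chi(V)=2$ this gives
\[
\zeta_{\mathbf G,\mathrm{top}}(s)=1+\frac{\chi(U)}{2s-2}+\chi(V)\Bigl[\frac1{s-1}+\frac1{(s-1)(2s-2)}\Bigr]=\frac{s^2}{(s-1)^2},
\]
in agreement with Lemma~\ref{lem:product}. Only the terms with a single geometric series reach order $s^{-1}$, and each contributes the Euler characteristic of a stratum divided by the half-rank on it: $\omega=\chi(U)/2+\chi(V)/1=2$. The term with two series, which records how $u$ approaches $V$, has order $s^{-2}$. This is Theorem~\ref{thm:omega} in its simplest nonconstant case.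
\end{example}

\section{Smooth plane curves and the counterexample}\label{sec:curve}

Suppose that the half-rank is $R-1$ on a closed subvariety $V\subset\mathbf P^{d-1}$ and $R$ elsewhere. The pattern of Example~\ref{ex:HH} predicts
\[
\omega=\frac{d-\chi(V)}R+\frac{\chi(V)}{R-1}=\frac{d(R-1)+\chi(V)}{R(R-1)} ,
\]
and this vanishes only if $\chi(V)<0$. The first chance is $d=3$ with $V$ a smooth plane curve of degree $e$, for which $\chi(V)=-e(e-3)$. The generators $x_i,y_i$ of $\mathfrak g_{e,a}$ realize such a curve as the zero set of the determinant of an $e\times e$ matrix of linear forms. Alone they give $R=e$, and the equation $3(e-1)=e(e-3)$ has no integer solution. Each triple $t_{l1},t_{l2},t_{l3}$ raises the half-rank by one at every point of $\mathbf P^2$ without changing $V$, which makes $R\ge e$ a free parameter.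

Take the $\mathfrak o$-form spanned by the given basis and places with $p>e$; then $p$ is odd. We have $L'=Oz_1+Oz_2+Oz_3$, since $z_2=[x_1,y_2]$, $z_3=[x_1,y_1]-[x_2,y_2]$ and $z_1=[x_1,y_1]+z_3$. With $u_j=u(z_j)$, and omitting the zero rows and columns of the $z_j$,
\[
B(u)=\begin{pmatrix}0&M\\-M^{T}&0\end{pmatrix}\oplus\begin{pmatrix}0&u_1&u_2\\-u_1&0&u_3\\-u_2&-u_3&0\end{pmatrix}^{\oplus a},
\]
where the $e\times e$ matrix $M=M(u)$ has $M_{ii}=u_1-iu_3$, $M_{i,i+1}=u_2$ (with $e+1$ read as $1$), and zeros elsewhere.

\begin{lemma}\label{lem:curve}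
We have $f:=\det M=P(u_1,u_3)+(-1)^{e-1}u_2^e$ with $P=\prod_{i=1}^e(u_1-iu_3)$. Over a field of characteristic $0$ or $p>e$, the gradient of $f$ is nonzero at every nonzero solution of $f=0$, so the curve $V=\{f=0\}\subset\mathbf P^2$ is smooth. Moreover $\chi(V(\mathbf C))=-e(e-3)$.
\end{lemma}

\begin{proof}
A permutation $\sigma$ contributes to the Leibniz expansion only if $\sigma(i)\in\{i,i+1\}$ for all $i$. If $\sigma(i)=i+1$, then $\sigma(i+1)\ne i+1$, so $\sigma(i+1)=i+2$; by induction $\sigma$ is the $e$-cycle, of sign $(-1)^{e-1}$. Otherwise $\sigma$ is the identity.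

Let $u\neq0$ be a zero of $f$ and of its gradient. From $\partial f/\partial u_2=\pm e\,u_2^{e-1}$ and $e\ne0$ in the field we get $u_2=0$. Then $(u_1,u_3)\ne0$ is a zero of $P$. Since $1,\dots,e$ are distinct in the field, exactly one factor $u_1-iu_3$ vanishes there, and the gradient of $P$ is a nonzero multiple of $(1,-i)$, a contradiction.

The point $(0:1:0)$ is not on $V$. Projection from it maps $V(\mathbf C)$ to $\mathbf P^1(\mathbf C)$ with fiber $\{u_2:u_2^e=\pm P(u_1,u_3)\}$. This is an $e$-sheeted covering away from the $e$ zeros of $P$, and one point lies over each zero. So $\chi(V(\mathbf C))=e(2-e)+e$.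
\end{proof}

\begin{lemma}\label{lem:exponents}
For primitive $u\in O^3$ the matrix $B(u)$ has exponents $\delta_1=\dots=\delta_{R-1}=0$, $\delta_R=\operatorname{ord}f(u)$, and $\delta_i=\infty$ for $i>R$.
\end{lemma}

\begin{proof}
Each $3\times3$ block has a unit entry, so it is congruent to $J\oplus0$. If $P_1MP_2$ is the Smith normal form of $M$, with diagonal entries $\pi^{\delta}$, then congruence by $P_1\oplus P_2^{T}$ shows that these $\delta$ are the exponents of the first block. Their sum is $\operatorname{ord}f(u)$, so it suffices to show that $M(\bar u)$ has corank at most $1$. If the corank were at least $2$, then $f(\bar u)=0$ and the adjugate matrix of $M(\bar u)$ would vanish. By Jacobi's formula $\partial f/\partial u_i=\operatorname{tr}(\operatorname{adj}(M)\,\partial M/\partial u_i)$ the gradient of $f$ would vanish at $\bar u$, contrary to Lemma~\ref{lem:curve}.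
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
By \eqref{eq:index} and Lemma~\ref{lem:exponents}, the character $\pi^{-m}u$ gives dimension $q^{(R-1)m+\max(m-j,0)}$ with $j=\operatorname{ord}f(u)$. We count as in Example~\ref{ex:HH}, with $f$ in the role of $u_2$. Let $U=\mathbf P^2\setminus V$.

There are $(q-1)\#\bar U(\mathbf F_q)$ vectors $\bar u\ne0$ with $f(\bar u)\ne0$. Each has $q^{3(m-1)}$ lifts modulo $\pi^m$, all with $j=0$.

There are $(q-1)\#\bar V(\mathbf F_q)$ vectors $\bar u\ne0$ with $f(\bar u)=0$. For such $\bar u$ some $\partial f/\partial u_i$ is nonzero at $\bar u$. Fix lifts of the other two coordinates, in one of $q^{2(m-1)}$ ways, and let $g(t)$ be $f$ as a polynomial in the $i$-th coordinate. For lifts $t,t'$ of $\bar u_i$ we have $g(t)-g(t')=(t-t')\bigl(g'(t')+(t-t')\cdots\bigr)$, and the second factor is a unit. So $g$ maps the $q^{m-1}$ lifts of $\bar u_i$ modulo $\pi^m$ injectively, hence bijectively, to $\pi O/\pi^mO$. Therefore $q^{2(m-1)}$ lifts of $\bar u$ have $j\ge m$, and $q^{2(m-1)}(q-1)q^{m-1-j}$ lifts have a given $j\in[1,m-1]$.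 In the last case put $m=j+l$; the summand of \eqref{eq:class2} times this count is $(q-1)q^{-3}q^{(2-(R-1)s)j}q^{(3-Rs)l}$. Summing over $m$, and over $j,l\ge1$, we obtain
\begin{multline*}
\zeta_{\mathbf G_{e,a}(O)}(s)=1+\#\bar U(\mathbf F_q)\,\frac{(q-1)q^{-Rs}}{1-q^{3-Rs}}\\
+\#\bar V(\mathbf F_q)\Bigl[\frac{(q-1)q^{-(R-1)s}}{1-q^{2-(R-1)s}}+\frac{(q-1)^2}{q^{3}}\,\frac{q^{2-(R-1)s}}{1-q^{2-(R-1)s}}\,\frac{q^{3-Rs}}{1-q^{3-Rs}}\Bigr]
\end{multline*}
for all $v$ with $p>e$ and all $K/k_v$. By Lemma~\ref{lem:series} this is a uniform formula, and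
\begin{equation}\label{eq:familytop}
\zeta_{\mathbf G_{e,a},\mathrm{top}}(s)=1+\frac{\chi(U)}{Rs-3}+\chi(V)\Bigl[\frac1{(R-1)s-2}+\frac1{((R-1)s-2)(Rs-3)}\Bigr].
\end{equation}
The bracket equals $(Rs-2)/\Delta$ with $\Delta=((R-1)s-2)(Rs-3)$. Since $\chi(U)=3-\chi(V)$,
\[
\Delta\cdot(\zeta_{\mathbf G_{e,a},\mathrm{top}}-1)=\chi(U)((R-1)s-2)+\chi(V)(Rs-2)=\bigl(3(R-1)+\chi(V)\bigr)s-6 .
\]
Insert $\chi(V)=-e(e-3)$. The leading coefficient of $\Delta=R(R-1)s^2-(5R-3)s+6$ gives the value of $\omega$, and adding $\Delta$ gives the numerator $R(R-1)s^2-(2R+e(e-3))s$. For $e=6$, $a=1$ we have $R=7$ and $3(R-1)=18=e(e-3)$, so $\zeta_{\mathbf G_{6,1},\mathrm{top}}-1=-6/((6s-2)(7s-3))$.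
\end{proof}

\begin{remark}
The condition $\omega(\mathbf G_{e,a})=0$ reads $3a=e^2-6e+3$. It forces $3\mid e$, fails for $e=3$, where it would give $a=-2$, and has one solution $a\geq0$ for each $e=6,9,12,\dots$. In all these cases the degree is $-2$, because of the constant $-6$ above. The hypothesis $p>e$ entered only through Lemma~\ref{lem:curve} and the oddness of $p$. Smoothness was used twice: to bound the corank of $M(\bar u)$, and to make $f$ a coordinate near $V$.
\end{remark}

\section{Arbitrary jets at infinity}\label{sec:jets}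

Taking logarithms turns Lemma~\ref{lem:product} into additivity. Fix $N\ge1$. For $\mathbf G$ of class exactly $2$ write $\log\zeta_{\mathbf G,\mathrm{top}}(s)=\sum_{j\ge1}p_j\,s^{-j}/j$, and let $\Sigma\subset\mathbf Q^N$ be the set of all vectors $(p_1,\dots,p_N)$ that arise. A product of groups of class $2$ has class $2$, so $\Sigma$ is closed under addition. The normalization is chosen so that $(1-t/s)^{-1}$ has the vector $\mathbf m(t)=(t,t^2,\dots,t^N)$. Example~\ref{ex:constant} gives
\begin{equation}\label{eq:moment}
\mathbf m(t)\in\Sigma\quad\text{for all }t\in\mathbf Q_{>0}.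
\end{equation}
Theorem~\ref{thm:family} can be written as $\zeta_{\mathbf G_{e,a},\mathrm{top}}=(1-\frac{\xi_{e,R}}s)(1-\frac2{(R-1)s})^{-1}(1-\frac3{Rs})^{-1}$ with $\xi_{e,R}=\frac{2R+e(e-3)}{R(R-1)}$, so
\begin{equation}\label{eq:negative}
\mathbf m\bigl(\tfrac2{R-1}\bigr)+\mathbf m\bigl(\tfrac3R\bigr)-\mathbf m(\xi_{e,R})\in\Sigma\quad\text{for all }R\ge e\ge3 .
\end{equation}
The difficulty is that $\Sigma$ is a priori only a semigroup, and sums of the vectors \eqref{eq:moment} have positive entries. The vectors \eqref{eq:negative} supply negatives: if $R=ie$ and $e\to\infty$, the poles $2/(R-1)$ and $3/R$ tend to $0$ while the zero $\xi_{e,ie}$ tends to $1/i^2$.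

\begin{proposition}\label{prop:Sigma}
$\Sigma=\mathbf Q^N$.
\end{proposition}

\begin{proof}
Put $\mathbf m_i=\mathbf m(1/i^2)$ for $1\le i\le N$. These vectors form a basis of $\mathbf Q^N$, since their determinant is $\prod_ii^{-2}$ times a Vandermonde determinant with distinct nodes.

\emph{Step 1: $\Sigma$ contains the lattice $\Lambda=\bigoplus_i\mathbf Z\,\mathbf m_i$.} Let
\[
\mathbf w_e=\sum_{i=1}^N\Bigl[\mathbf m(\xi_{e,ie})-\mathbf m\bigl(\tfrac2{ie-1}\bigr)-\mathbf m\bigl(\tfrac3{ie}\bigr)\Bigr].
\]
By \eqref{eq:negative}, $-\mathbf w_e\in\Sigma$. As $e\to\infty$, $\mathbf w_e\to\sum_i\mathbf m_i$, so the coordinates of $\mathbf w_e$ in the basis $(\mathbf m_i)$ are rational numbers tending to $1$. Fix $e$ such that all are positive, and clear denominators: $D\mathbf w_e=\sum_in_i\mathbf m_i$ with positive integers $D,n_i$. Then $-\mathbf m_l=D(-\mathbf w_e)+(n_l-1)\mathbf m_l+\sum_{i\ne l}n_i\mathbf m_i\in\Sigma$ for each $l$. Together with \eqref{eq:moment} this gives $\Lambda\subset\Sigma$.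

\emph{Step 2: $\Sigma$ is a group.} If $\mathbf v\in\Sigma$, then $b\mathbf v\in\Lambda$ for some integer $b\ge1$, and $-\mathbf v=(b-1)\mathbf v+(-b\mathbf v)\in\Sigma$.

\emph{Step 3.} Let $\epsilon_j$ be the $j$-th standard basis vector, and choose an integer $D\ge1$ with $D\epsilon_j=\sum_ia_i\mathbf m(1/i^2)$, $a_i\in\mathbf Z$. For $\lambda\in\mathbf Q_{>0}$ the map $\mathrm{diag}(\lambda,\lambda^2,\dots,\lambda^N)$ sends $\mathbf m(t)$ to $\mathbf m(\lambda t)$. Hence $D\lambda^j\epsilon_j=\sum_ia_i\mathbf m(\lambda/i^2)$, which lies in $\Sigma$ by \eqref{eq:moment} and Step~2. Every rational number $a/b$ with $b\geq1$ is the integer multiple $ab^{j-1}\cdot(1/b)^j$ of a $j$-th power. So $\Sigma\supseteq D\,\mathbf Q\,\epsilon_j=\mathbf Q\,\epsilon_j$ for each $j$.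
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:jets}]
Modulo $s^{-N-1}$, the maps $\log$ and $\exp$ are mutually inverse bijections between $1+s^{-1}\mathbf Q[[s^{-1}]]$ and $s^{-1}\mathbf Q[[s^{-1}]]$. By Proposition~\ref{prop:Sigma}, every element of $1+s^{-1}\mathbf Q[[s^{-1}]]$ agrees modulo $s^{-N-1}$ with $\zeta_{\mathbf G,\mathrm{top}}$ for some $\mathbf G$ of class $2$. Since $\zeta_{\mathbf H,\mathrm{top}}$ has value $1$ at infinity, this applies to $(1+\sum_j\gamma_js^{-j})/\zeta_{\mathbf H,\mathrm{top}}(s)$, and Lemma~\ref{lem:product} gives the first claim. For the consequences, take $\mathbf H$ trivial and $N=1$; take $\mathbf H$ trivial and the jet $1+s^{-N}$; and take $\gamma_1=0$ and $\mathbf H$ of class $c\geq2$, for instance the group of upper unitriangular matrices of size $c+1$, so that $\mathbf H\times\mathbf G$ has class $c$.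
\end{proof}

\section{The coefficient of $s^{-1}$}\label{sec:omega}

Let $\mathbf G$ be non-abelian of class $c$, and $d=\dim\mathfrak g'\ge1$. We write the local zeta function as an integral over $\mathbf P^{d-1}(O)$, make the integrand monomial by a resolution, read off the coefficient of $s^{-1}$ on the resolution, and then push the result back down to $\mathbf P^{d-1}$.

\subsection{The orbit method}

Let $\mathfrak l$ be a finite Lie ring of $p$-power order and class less than $p$, and $\exp(\mathfrak l)$ the group on the same set given by the Hausdorff series. The element $\exp x$ acts on $\mathfrak l$ by $e^{\operatorname{ad}x}$, and dually on the characters $\widehat{\mathfrak l}$ of the additive group. The Kirillov orbit method (\cite{Howe}, \cite{BS}; see also \cite[\S2.4]{SV}) states that the irreducible characters of $\exp(\mathfrak l)$ are the functions $\exp x\mapsto|\Omega|^{-1/2}\sum_{\psi\in\Omega}\psi(x)$, one for each orbit $\Omega\subset\widehat{\mathfrak l}$. The dimension is $|\Omega|^{1/2}$. In class $c\geq3$ the group can act nontrivially on $\widehat{L'}$,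 so different characters of $L'$ can lead to the same twist-isoclass. To correct for this, put
\[
\mathrm{Rad}'(\psi)=\{x\in L:\psi([x,y])=1\text{ for all }y\in L'\}\qquad(\psi\in\widehat{L'}).
\]

\begin{proposition}\label{prop:orbit}
For $p>c$,
\[
\zeta_{\mathbf G(O)}(s)=\sum_{\psi\in\widehat{L'}}|L:\mathrm{Rad}(\psi)|^{-s/2}\,|L:\mathrm{Rad}'(\psi)|^{-1}.
\]
\end{proposition}

\begin{proof}
Every continuous representation of $G=\exp(L)$ factors through some $\exp(L/p^nL)$, so the orbit method matches irreducible representations of $G$ with $G$-orbits on $\widehat L$.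

We compute stabilizers. Let $\mathfrak a$ be $L$ or $L'$. On $\mathfrak a$ we have $e^{\operatorname{ad}x}-1=\operatorname{ad}x\circ\upsilon_x$ with $\upsilon_x=\sum_{n=0}^{c-1}(\operatorname{ad}x)^n/(n+1)!$. This is defined over $O$ as $p>c$, and it is unipotent, hence an automorphism of the module $\mathfrak a$. So $\exp x$ fixes $\psi\in\widehat{\mathfrak a}$ if and only if $\psi([x,\mathfrak a])=1$. The stabilizer is therefore the subset $\mathrm{Rad}(\psi|_{L'})$ for $\mathfrak a=L$ and $\mathrm{Rad}'(\psi)$ for $\mathfrak a=L'$. Both are also additive subgroups containing some $p^nL$, and counting elements modulo $p^nL$ shows that the index in $G$ equals the additive index in $L$.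

In particular, the dimension attached to the orbit of $\psi\in\widehat L$ is $|L:\mathrm{Rad}(\psi|_{L'})|^{1/2}$, and one-dimensional representations correspond to the $\eta\in\widehat L$ trivial on $L'$, with character $\exp x\mapsto\eta(x)$. By the character formula, twisting by $\eta$ replaces $\Omega$ by $\eta\Omega$. Restriction $\widehat L\to\widehat{L'}$ is surjective and $G$-equivariant, and its kernel consists of these $\eta$. Hence twist-isoclasses correspond to $G$-orbits on $\widehat{L'}$. A sum over orbits is a sum over all $\psi\in\widehat{L'}$ weighted by the inverse orbit size $|L:\mathrm{Rad}'(\psi)|^{-1}$.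
\end{proof}

\begin{example}\label{ex:filiform}
Let $\mathfrak g$ have basis $x_1,\dots,x_4$ with $[x_1,x_2]=x_3$, $[x_1,x_3]=x_4$, of class $3$. Then $d=2$, and $B(u)$ pairs $x_1$ with $x_2,x_3$ by $u(x_3),u(x_4)$, so a character $w$ of level $m$ gives dimension $q^m$. Further $|L:\mathrm{Rad}'(w)|=q^l$, where $l$ is the level of $w(x_4)\in K/O$ (level $0$ for zero). There are $q^l-q^{l-1}$ elements of level $l\ge1$ in $K/O$, so the weights of all $w$ of level at most $m$ add up to $q^m(1+m(1-q^{-1}))$. With $T=q^{-s}$,
\[
\zeta_{\mathbf G(O)}=(1-T)\sum_{m\ge0}\bigl(1+m(1-q^{-1})\bigr)(qT)^m=\frac{(1-T)^2}{(1-qT)^2},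
\]
and $\zeta_{\mathbf G,\mathrm{top}}=s^2/(s-1)^2=1+2s^{-1}+3s^{-2}+\cdots$. The group $\mathbf C_{2,1}$ also has half-rank $1$ on all of $\mathbf P^1$, and $s/(s-2)=1+2s^{-1}+4s^{-2}+\cdots$. The weight $|L:\mathrm{Rad}'|^{-1}$ does not affect $\omega$, but it does affect the next coefficient, which is not determined by the rank function.
\end{example}

\subsection{An integral over projective space}

Choose a finite set $S$ of places, containing those with $p\le c$, such that $\mathfrak g_{\mathfrak o}$ and $[\mathfrak g_{\mathfrak o},\mathfrak g_{\mathfrak o}]$ become free over the ring $\mathfrak o_S$ of $S$-integers, and fix bases. By flatness they give bases of $L$ and $L'$ for all $v\notin S$ and all $K$. Let $B(u)$ be as in Section~\ref{sub:matrices}, and let $B'(u)$ be the matrix of the pairing $L\times L'\to O$, $(x,y)\mapsto u([x,y])$. Both are matrices of linear forms over $\mathfrak o_S$. Let $R$ be the generic half-rank of $B$ and $R'$ the generic rank of $B'$.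

The exponents of $B(u)$ are not orders of polynomials in $u$, but their partial sums are. On $\mathbf P=\mathbf P^{d-1}$ let $\mathcal P_j$ be the ideal sheaf generated by the Pfaffians of the principal $2j\times2j$ submatrices of $B$, and $\mathcal M_j$ the one generated by the $j\times j$ minors of $B'$, with $\mathcal P_0=\mathcal M_0=\mathcal O_{\mathbf P}$. For primitive $u$ let $\operatorname{ord}\mathcal P_j(u)$ be the minimal order of these generators at $u$; it depends only on the point $[u]\in\mathbf P(O)$. If $\phi=\sum_{i<l}B_{il}\,b_i^*\wedge b_l^*$ is the $2$-form of an alternating matrix over $O$, the principal $2j$-Pfaffians are the coefficients of $\phi^j/j!$. A change of basis over $O$ acts invertibly on $\bigwedge^{2j}O^n$, so the ideal they generate is a congruence invariant. In normal form the nonzero principal $2j$-Pfaffians are products of $j$ of the $\pi^{\delta_i}$. Hence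
\begin{equation}\label{eq:pf}
\operatorname{ord}\mathcal P_j(u)=\delta_1(u)+\dots+\delta_j(u).
\end{equation}
Likewise, by the Cauchy--Binet formula, $\operatorname{ord}\mathcal M_j(u)=\delta'_1+\dots+\delta'_j$, where $\pi^{\delta'_1},\pi^{\delta'_2},\dots$ is the diagonal of the Smith normal form of $B'(u)$; and by \eqref{eq:Psi}, $\mathrm{Rad}'(\pi^{-m}u)=\{x:xB'(u)\in\pi^mO^d\}$ has index $q^{\sum_i\max(m-\delta'_i,0)}$. For an increasing sequence, $\sum_i\max(m-\delta_i,0)=\max_j(jm-\delta_1-\dots-\delta_j)$. Since $\mathcal P_j=0$ for $j>R$ and $\mathcal M_j=0$ for $j>R'$, we get $|L:\mathrm{Rad}(\pi^{-m}u)|^{1/2}=q^A$ and $|L:\mathrm{Rad}'(\pi^{-m}u)|=q^C$ with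
\[
A=\max_{0\le j\le R}\bigl(jm-\operatorname{ord}\mathcal P_j(u)\bigr),\qquad C=\max_{0\le j\le R'}\bigl(jm-\operatorname{ord}\mathcal M_j(u)\bigr).
\]
The brackets $[b_i,b_l]$ span the derived lattice, so the entries of $B$ span all linear forms over $\mathfrak o_S$. Thus $R\ge1$ and $\mathcal P_1=\mathcal O_{\mathbf P}$, which gives $W_0=\emptyset$ and $A\ge m$. The argument with $\phi^j/j!$ over a field of characteristic $0$, and \eqref{eq:pf} for the residue fields, show that the half-rank at a point is $r$ exactly when $\mathcal P_{r+1}$ vanishes there and $\mathcal P_r$ does not. So $V(\mathcal P_{r+1})\setminus V(\mathcal P_r)$ is a model of $W_r$ over $\mathfrak o_S$, and $\bar W_r(\mathbf F_q)$ is the set of points where $B(\bar u)$ has half-rank $r$.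

Let $\mu$ be the measure on $\mathbf P(O)$ that is the normalized Haar measure of $O^{d-1}$ in each chart $\{u_i=1\}$; every residue disc has measure $q^{-(d-1)}$. On the set where $u_1$ is a unit, $u\mapsto(u_1,u_2/u_1,\dots,u_d/u_1)$ preserves measure, and $O^\times$ has measure $1-q^{-1}$. So Haar measure on primitive vectors pushes forward to $(1-q^{-1})\mu$. A class modulo $\pi^m$ in $O^d$ has measure $q^{-dm}$, and Proposition~\ref{prop:orbit} becomes
\begin{equation}\label{eq:integral}
\zeta_{\mathbf G(O)}(s)=1+(1-q^{-1})\sum_{m\ge1}q^{dm}\int_{\mathbf P(O)}q^{-sA-C}\,d\mu .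
\end{equation}
As $A\ge m$ and $C\ge0$, this converges for real $s>d$, and its positive terms may be rearranged freely.

\subsection{Resolution}

The ideal sheaf $\mathcal I=\prod_{j\le R}\mathcal P_j\prod_{j\le R'}\mathcal M_j$ is nonzero. By Hironaka's theorem there are a projective birational morphism $h\colon Y\to\mathbf P$ over $k$ with $Y$ smooth and a strict normal crossings divisor with irreducible components $E_i$, such that $\mathcal I\mathcal O_Y$ and the Jacobian ideal of $h$ (locally generated by the Jacobian determinant) are locally generated by monomials in equations of the $E_i$. Each factor of $\mathcal I\mathcal O_Y$ is then monomial too. Indeed, a factor of a nonzero principal ideal in a domain is invertible, an invertible ideal of a local ring is principal, and in the factorial ring $\mathcal O_{Y,y}$ a divisor of a monomial in the prime elements defining the $E_i$ is a unit times such a monomial. So there are integers $N_{ij},M_{ij}\ge0$ and $\nu_i\ge1$ with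
\[
\mathcal P_j\mathcal O_Y=\mathcal O_Y\Bigl(-\sum_iN_{ij}E_i\Bigr),\qquad\mathcal M_j\mathcal O_Y=\mathcal O_Y\Bigl(-\sum_iM_{ij}E_i\Bigr),
\]
and Jacobian ideal $\mathcal O_Y(-\sum_i(\nu_i-1)E_i)$. Note $N_{i0}=N_{i1}=M_{i0}=0$. For a set $I$ of indices let $E_I^\circ=\bigcap_{i\in I}E_i\setminus\bigcup_{i\notin I}E_i$; these strata partition $Y$.

For almost all $v$ this resolution has good reduction \cite{Denef}: after enlarging $S$, the morphism $h$, the divisor and the equalities of ideal sheaves extend over $\mathfrak o_S$, with $Y$ smooth and projective and the divisor with relative strict normal crossings. These properties are preserved by base change to any $O$. Consequently the residue disc in $Y(O)$ of a point of $\bar E_I^\circ(\mathbf F_q)$ has analytic coordinates in $(\pi O)^{d-1}$, among them $y_i$ $(i\in I)$ with $E_i=\{y_i=0\}$, such that $\operatorname{ord}\mathcal P_j(h(y))=\sum_{i\in I}N_{ij}\operatorname{ord}y_i$, the same holds for $\mathcal M_j$ with $M_{ij}$, and the Jacobian determinant is a unit times $\prod_{i\in I}y_i^{\nu_i-1}$. By properness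 $Y(O)=Y(K)$ and $\mathbf P(O)=\mathbf P(K)$, and $h$ is an isomorphism over a dense open set, so $Y(O)\to\mathbf P(O)$ is bijective outside null sets. For $n\in\mathbf Z_{>0}^I$ put $\nu(n)=\sum_{i\in I}\nu_in_i$. By change of variables, the image of the part of the disc where $\operatorname{ord}y_i=n_i$ $(i\in I)$ has $\mu$-measure
\begin{equation}\label{eq:measure}
q^{-(d-1-|I|)}\prod_{i\in I}(1-q^{-1})q^{-n_i}q^{-(\nu_i-1)n_i}=q^{-(d-1)}(q-1)^{|I|}q^{-\nu(n)} .
\end{equation}
Inserting this into \eqref{eq:integral} yields
\begin{equation}\label{eq:local}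
\zeta_{\mathbf G(O)}(s)=1+\sum_I\#\bar E_I^\circ(\mathbf F_q)\;q^{-d}(q-1)^{1+|I|}\sum_{(m,n)\in\mathbf Z_{>0}^{1+I}}q^{\lambda_I(m,n)},
\end{equation}
where $\lambda_I=dm-\nu(n)-sA_I-C_I$ and
\[
A_I(m,n)=\max_{0\le j\le R}\Bigl(jm-\sum_{i\in I}N_{ij}n_i\Bigr),\qquad C_I(m,n)=\max_{0\le j\le R'}\Bigl(jm-\sum_{i\in I}M_{ij}n_i\Bigr).
\]
On the closed orthant $\mathbf R_{\ge0}^{1+I}$, the terms $j=0$ and $j=1$ show that
\begin{equation}\label{eq:AC}
A_I\ge m,\qquad C_I\geq0,\qquad\text{and}\qquad A_I=C_I=0\ \text{ on the wall }\{m=0\}.
\end{equation}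

To sum the lattice series we cut the orthant into cones on which $\lambda_I$ is linear. The hyperplanes on which two of the linear forms above agree subdivide $\mathbf R_{\ge0}^{1+I}$ into a rational polyhedral fan. Every such fan has a \emph{unimodular} refinement, one in which each cone $\sigma$ is spanned by a set $\sigma(1)$ of vectors that is part of a basis of $\mathbf Z^{1+I}$; this is resolution of singularities for toric varieties. Fix such a refinement $\Delta_I$, and write $\rho=(m(\rho),n(\rho))$ for a generator.

\begin{proposition}\label{prop:top}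
Formula \eqref{eq:local} is a uniform formula for $\mathbf G$, and
\begin{equation}\label{eq:top}
\zeta_{\mathbf G,\mathrm{top}}(s)=1+\sum_I\chi(E_I^\circ(\mathbf C))\sum_{\substack{\sigma\in\Delta_I\\ \dim\sigma=1+|I|}}\ \prod_{\rho\in\sigma(1)}\frac1{sA_I(\rho)+C_I(\rho)-dm(\rho)+\nu(n(\rho))}.
\end{equation}
\end{proposition}

\begin{proof}
A coordinate function is nonnegative on each cone, so it vanishes either on the whole cone or nowhere on its relative interior. Hence the open orthant is the disjoint union of the relative interiors that it contains, and these include the interiors of all full-dimensional cones. The lattice points in the relative interior of $\sigma$ are the combinations of $\sigma(1)$ with positive integer coefficients, so $\sigma$ contributes $\prod_{\rho\in\sigma(1)}q^{\lambda_I(\rho)}/(1-q^{\lambda_I(\rho)})$, provided that $\lambda_I(\rho)<0$ for $s>d$. This follows from \eqref{eq:AC}: if $m(\rho)>0$, then $A_I(\rho)>0$ and $\lambda_I(\rho)\le(d-s)m(\rho)$; if $m(\rho)=0$, then $\lambda_I(\rho)=-\nu(n(\rho))<0$. In both cases $\lambda_I(\rho)=\beta-\alpha s$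 with integers $(\alpha,\beta)\ne(0,0)$. A cone has at most $1+|I|$ generators, so the factor $(q-1)^{1+|I|}$ suffices for (U2) by Lemma~\ref{lem:series}. The constant term is $0$ for cones of lower dimension and $\prod_\rho(-\lambda_I(\rho))^{-1}$ for full-dimensional ones.
\end{proof}

\begin{example}\label{ex:fan}
For $\mathbf G_{e,a}$, Lemmas~\ref{lem:curve} and~\ref{lem:exponents} allow $h=\mathrm{id}$ with one divisor $E_1=V$, $\nu_1=1$, $N_{1j}=0$ for $j<R$, $N_{1R}=1$, and $C_I=0$ because $B'=0$. For $I=\emptyset$ the fan is one ray, and the term is $\chi(U)/(Rs-3)$. For $I=\{1\}$ we have $A_I=\max((R-1)m,\,Rm-n)$. The rays through $(m,n)=(0,1),(1,1),(1,0)$ give a unimodular fan with factors $1$, $1/((R-1)s-2)$, $1/(Rs-3)$. The two cones give the two terms in the bracket of \eqref{eq:familytop}. Only the cone adjacent to the wall $m=0$ has order $s^{-1}$.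
\end{example}

\subsection{The cones along the wall}

For each $I$ let $r_I=\max\{j\le R:N_{ij}=0\text{ for all }i\in I\}$; then $r_I\ge1$.

\begin{lemma}\label{lem:wall}
$\displaystyle\omega(\mathbf G)=\sum_I\frac{\chi(E_I^\circ(\mathbf C))}{r_I}\prod_{i\in I}\frac1{\nu_i}$.
\end{lemma}

\begin{proof}
By \eqref{eq:AC}, a generator with $m(\rho)>0$ contributes to \eqref{eq:top} a factor $(A_I(\rho)s)^{-1}+O(s^{-2})$, and a generator with $m(\rho)=0$ contributes the constant $1/\nu(n(\rho))$. A full-dimensional $\sigma$ has at least one generator of the first kind. Its term has order $s^{-1}$ exactly when it has only one, say $\rho_0$. Then the other generators span a facet $\tau$ of $\sigma$ that is full-dimensional in the wall $\{m=0\}=\mathbf R_{\geq0}^I$. Expanding the determinant $\pm1$ of $\sigma(1)$ along the coordinate $m$ shows that $m(\rho_0)=1$ and that $\tau(1)$ is a basis of $\mathbf Z^I$.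

We claim that $A_I(\rho_0)=r_I$. Take $n^0$ in the interior of $\tau$, so all $n_i^0>0$, and evaluate $A_I$ at $(0,n^0)+\varepsilon\rho_0\in\sigma$, whose $m$-coordinate is $\varepsilon>0$. By linearity on $\sigma$ and \eqref{eq:AC} the value is $\varepsilon A_I(\rho_0)$. In the defining maximum, an index $j$ with all $N_{ij}=0$ gives $j\varepsilon$, and any other index gives at most $R\varepsilon-\min_in_i^0$, which is negative for small $\varepsilon$. So the value is $r_I\varepsilon$.

Conversely, let $\tau\in\Delta_I$ be full-dimensional in the wall, with interior point $n^0$. Near $(0,n^0)$ the orthant is covered by the full-dimensional cones with facet $\tau$, and each of them contains a half-ball around $(0,n^0)$. Their interiors are disjoint, so there is exactly one. The coefficient of $s^{-1}$ in the inner sum of \eqref{eq:top} is therefore $r_I^{-1}\sum_\tau\prod_{\rho\in\tau(1)}\nu(n(\rho))^{-1}$. The substitution $n=\sum_\rho t_\rho\,n(\rho)$ has Jacobian $\pm1$ on $\tau$, and the cones $\tau$ tile the wall, so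
\[
\sum_\tau\prod_{\rho\in\tau(1)}\frac1{\nu(n(\rho))}=\sum_\tau\int_\tau e^{-\nu(n)}\,dn=\int_{\mathbf R_{>0}^I}e^{-\nu(n)}\,dn=\prod_{i\in I}\frac1{\nu_i}.\qedhere
\]
\end{proof}

The functions $C_I$, the only trace of the nilpotency class, have disappeared: they enter only the constant part of a linear factor in \eqref{eq:top}, and they vanish on the wall. The proof also shows directly that $\zeta_{\mathbf G,\mathrm{top}}(s)-1$ vanishes at infinity.

\subsection{Back to projective space}

It remains to remove the resolution from Lemma~\ref{lem:wall}. We compute one $p$-adic volume in two ways and pass from point counts to Euler characteristics.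

\begin{lemma}\label{lem:euler}
Let $V_i$ be finitely many $k$-varieties, and let $g_i\in\mathbf Q(X)$ be regular at $1$ and at all prime powers. If $\sum_i\#\bar V_i(\mathbf F_q)\,g_i(q)=0$ for almost all $v$ and all $K/k_v$, then $\sum_i\chi(V_i(\mathbf C))\,g_i(1)=0$.
\end{lemma}

\begin{proof}
Write $g_i=P_i/D$ with polynomials $P_i,D$ and $D(1)\ne0$. Fix $v$ with residue field $\mathbf F_{q_0}$ and let $K$ be unramified of degree $l\ge1$. By Grothendieck's trace formula, $\#\bar V_i(\mathbf F_{q_0^l})=\sum_j\epsilon_{ij}\alpha_{ij}^l$, where the $\alpha_{ij}$ are the eigenvalues of Frobenius on the $\ell$-adic cohomology with compact supports of $\bar V_i$ and $\epsilon_{ij}=\pm1$ is the parity of the degree. Frobenius is invertible, so $\alpha_{ij}\ne0$. By the comparison theorems, $\sum_j\epsilon_{ij}=\chi(V_i(\mathbf C))$ for almost all $v$; take such a $v$. The function $\Phi(l)=\sum_{i,j}\epsilon_{ij}\alpha_{ij}^lP_i(q_0^l)$ on $\mathbf Z$ has the form $\sum_\beta c_\beta\beta^l$ with finitely many distinct nonzero $\beta$, and it vanishes for all $l\ge1$. A Vandermonde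 determinant gives $c_\beta=0$ for all $\beta$. Hence $0=\Phi(0)=D(1)\sum_i\chi(V_i(\mathbf C))g_i(1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:omega}]
We have seen that $W_0=\emptyset$. Fix $r\geq1$, and let $\mathcal W\subset\mathbf P(O)$ be the set of points that reduce into $\bar W_r(\mathbf F_q)$. It is a union of residue discs, so $\mu(\mathcal W)=\#\bar W_r(\mathbf F_q)\,q^{-(d-1)}$. By \eqref{eq:pf}, the half-rank of $B(\bar u)$ is the largest $j\le R$ with $\operatorname{ord}\mathcal P_j(u)=0$. If $[u]=h(y)$ with $y$ in the disc of a point of $\bar E_I^\circ(\mathbf F_q)$, then $\operatorname{ord}y_i\ge1$ for $i\in I$, so $\operatorname{ord}\mathcal P_j(u)=0$ if and only if $N_{ij}=0$ for all $i\in I$. Thus $h(y)\in\mathcal W$ if and only if $r_I=r$. Summing \eqref{eq:measure} over $n\in\mathbf Z^I_{>0}$ and over these discs gives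
\[
\#\bar W_r(\mathbf F_q)=\sum_{I:\ r_I=r}\#\bar E_I^\circ(\mathbf F_q)\prod_{i\in I}\frac{q-1}{q^{\nu_i}-1}
\]
for almost all $v$ and all $K/k_v$. The function $(X-1)/(X^\nu-1)$ has value $1/\nu$ at $1$, so Lemma~\ref{lem:euler} yields $\chi(W_r(\mathbf C))=\sum_{I:\,r_I=r}\chi(E_I^\circ(\mathbf C))\prod_{i\in I}\nu_i^{-1}$. Grouping the terms of Lemma~\ref{lem:wall} by the value of $r_I$ completes the proof.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:small}]
If $d=1$, then $\mathbf P^0$ is a point of some half-rank $r\geq1$, and $\omega=1/r$. If $d=2$, the half-rank equals its generic value $R$ outside a finite set $F\subset\mathbf P^1(\mathbf C)$ and equals $r_x$ with $1\le r_x<R$ at $x\in F$. By Theorem~\ref{thm:omega},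
\[
\omega=\frac{2-|F|}R+\sum_{x\in F}\frac1{r_x}=\frac2R+\sum_{x\in F}\Bigl(\frac1{r_x}-\frac1R\Bigr)\ge\frac2R>0 .
\]
For $d=3$ take $\mathbf G_{6,1}$. For $d=3+n$ with $n\ge1$ take $\mathbf G_{6,0}\times\mathbf C_{n,10n}$, whose derived algebra has dimension $3+n$. Theorem~\ref{thm:family} with $R=6$ gives $\omega(\mathbf G_{6,0})=(15-18)/30=-1/10$, Example~\ref{ex:constant} gives $\omega(\mathbf C_{n,10n})=1/10$, and $\omega$ is additive by Lemma~\ref{lem:product}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS} Boyarchenko and Sabitova, \emph{Israel J. Math.} 165 (2008).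

\bibitem{Denef} Denef, \emph{Amer. J. Math.} 109 (1987).

\bibitem{Howe} Howe, \emph{Pacific J. Math.} 73 (1977).

\bibitem{Rossmann} Tobias Rossmann, \emph{Topological representation zeta functions of unipotent groups}, arXiv:1503.01942 (2015).

\bibitem{SV} Stasinski and Voll, \emph{Amer. J. Math.} 136 (2014).

\end{thebibliography}
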